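
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{conjecture}[theorem]{Conjecture}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Twisted torsion on the real points of $\overline{M}_{0,n}$\\ and Milnor--Witt cohomology}


\begin{abstract}
A conjecture of Hennig describes the cohomology of $\overline{M}_{0,n}$ with coefficients in twisted Milnor--Witt K-theory sheaves as a sum of copies of the Milnor--Witt K-theory of the base field, of its $\eta$-torsion and of its quotient by $\eta$. We show that the conjecture is false. If the isomorphisms are required to be linear over the Grothendieck--Witt ring, it amounts to a statement about real points, namely that $H^*(\overline{M}_{0,n}(\mathbb R);\mathbb Z(\mathcal L))$ has no element of order $4$ (and no odd torsion, if the base field is formally real). By twisting along suitable families of disjoint boundary divisors we produce elements of order $m$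 in $2\cdot H^2(\overline{M}_{0,n}(\mathbb R);\mathbb Z(\mathcal L))$ for every $m\ge2$ and $n\ge4m+5$. We also prove a corrected formula, valid for every field of characteristic not $2$, every $n$ and every $\mathcal L$, and use it to decide when the conjectured formula holds.
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $k$ be a field of characteristic not $2$ and $n\ge3$. Write $X_n=\overline{M}_{0,n}$ for the moduli space of stable curves of genus $0$ with $n$ marked points. It is smooth and projective of dimension $d=n-3$, and it is defined over $\mathbb Z$. We use the same symbol for its base change to a field, or write $X_{n,k}$ when the field matters. We put $M_n=X_n(\mathbb R)$, a closed $d$-manifold.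

Let $K_m=K^{MW}_m(k)$ be the Milnor--Witt K-theory of $k$, with its element $\eta\in K_{-1}$. Write ${}_\eta K_m$ for the kernel of $\eta:K_m\to K_{m-1}$, and $K_m/\eta$ for the cokernel of $\eta:K_{m+1}\to K_m$. For a line bundle $\mathcal L$ on $X_n$ let $\underline K^{MW}_q(\mathcal L)$ be the $\mathcal L$-twisted unramified Milnor--Witt K-theory sheaf; its Nisnevich and Zariski cohomology agree.

The Picard group $\mathrm{Pic}(X_n)\cong\mathbb Z^{2^{n-1}-\binom n2-1}$ does not depend on the base field: it is generated by the boundary divisors, and $\mathrm{Pic}(X_{n,\mathbb Z})\to\mathrm{Pic}(X_{n,F})$ is an isomorphism for every field $F$. So a line bundle $\mathcal L$ over $k$ has a counterpart over $\mathbb R$. Let $\mathbb Z(\mathcal L)$ be the local system of integers on $M_n$ twisted by the orientation character of the corresponding real line bundle. For an abelian group $A$ let ${}_2A$ be its $2$-torsion subgroup, whose rank is its dimension over $\mathbb F_2$.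

\begin{conjecture}[Hennig \cite{Hennig}]\label{conj}
Let $k$ be a field of characteristic not $2$, $n\ge3$, and $\mathcal L$ a line bundle on $X_n$. For every $i\ge0$ there are non-negative integers $\alpha_{n,i}(\mathcal L)$, $\beta_{n,i}(\mathcal L)$, $\gamma_{n,i}(\mathcal L)$, depending only on $n$, $i$ and $\mathcal L$ and not on $q$, such that for all $q\in\mathbb Z$
\[H^i(X_n,\underline K^{MW}_q(\mathcal L))\cong K_{q-i}^{\alpha_{n,i}(\mathcal L)}\oplus({}_\eta K_{q-i})^{\beta_{n,i}(\mathcal L)}\oplus(K_{q-i}/\eta)^{\gamma_{n,i}(\mathcal L)},\]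
with
\begin{itemize}
\item $\alpha_{n,i}(\mathcal L)+\beta_{n,i}(\mathcal L)+\gamma_{n,i}(\mathcal L)=\operatorname{rk}\mathrm{CH}^i(X_n)=\operatorname{rk}H^{2i}(X_n(\mathbb C);\mathbb Z)$,
\item $\alpha_{n,i}(\mathcal L)=\operatorname{rk}\big(H^i(M_n;\mathbb Z(\mathcal L))\otimes\mathbb Q\big)$,
\item $\gamma_{n,i}(\mathcal L)=\operatorname{rk}\big({}_2H^i(M_n;\mathbb Z(\mathcal L))\big)$.
\end{itemize}
\end{conjecture}

The formula is a natural guess. Milnor--Witt K-theory combines Milnor K-theory $K^M_*=K^{MW}_*/\eta$, whose cohomology on $X_n$ is governed by Chow groups and hence by complex points, with the powers $I^j$ of the fundamental ideal of the Witt ring. Over $\mathbb R$ and for large $j$ the cohomology of $\underline I^j(\mathcal L)$ is the cohomology of the real points with coefficients $\mathbb Z(\mathcal L)$, and $\eta$, which is the inclusion $I^{j+1}\subset I^j$, becomes $2\mathbb Z\subset\mathbb Z$. For $n=4$ we have $X_4=\mathbb P^1$ and $M_4$ is a circle. We compute in \S\ref{sec:P1} that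
\[H^0(\mathbb P^1,\underline K^{MW}_q(\mathcal O(1)))={}_\eta K_q,\qquad H^1(\mathbb P^1,\underline K^{MW}_q(\mathcal O(1)))=K_{q-1}/\eta .\]
The source of both is a single differential $\eta$, and on the circle with M\"obius coefficients it produces $H^1=\mathbb Z/2$. In general one may hope for a complex whose differentials are integer matrices times $\eta$. A non-zero elementary divisor $a$ of such a matrix produces a summand $\mathbb Z/2a$ in the cohomology of $M_n$, and the conjectured formula corresponds to the case where all non-zero elementary divisors are $1$, so that the torsion of $H^*(M_n;\mathbb Z(\mathcal L))$ is killed by $2$. Without twist it is: $H^*(M_n;\mathbb Z)$ has no element of order $4$ \cite{EHKR} and no odd torsion \cite{Rains}. With twist it need not be.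

\subsection{Results}

Put $c_i=\operatorname{rk}H^{2i}(X_n(\mathbb C);\mathbb Z)$ and $W=W(k)$, the Witt ring. For a line bundle $\mathcal L$ write
\begin{equation}\label{eq:decomp}
H^i(M_n;\mathbb Z(\mathcal L))\cong\mathbb Z^{\alpha_i}\oplus\bigoplus_{a\ge0}(\mathbb Z/2^{a+1})^{\gamma_{i,a}}\oplus T_i,\qquad |T_i|\ \text{odd},\qquad \gamma_i=\sum_a\gamma_{i,a}.
\end{equation}
So $\alpha_i$ and $\gamma_i$ are the numbers $\alpha_{n,i}(\mathcal L)$ and $\gamma_{n,i}(\mathcal L)$ of the conjecture.

\begin{theorem}[Torsion]\label{thm:A}
Let $m\ge2$ and $n\ge4m+5$. There is an explicit $\mathcal L=\mathcal O(\sum_{S\in E}D_S)$, given by a sum of pairwise disjoint boundary divisors, such that $2\cdot H^2(M_n;\mathbb Z(\mathcal L))$ contains an element of order $m$. In particular $H^2(M_n;\mathbb Z(\mathcal L))$ contains an element of order $4$ for $m=2$, $n\ge13$, and one of order $3$ for $m=3$, $n\ge17$.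
\end{theorem}

\begin{corollary}\label{cor:false}
Conjecture \ref{conj} is false. It fails for $k=\mathbb R$, $n=17$, $i=2$, $q=-1$ and $\mathcal L$ as in Theorem \ref{thm:A} with $m=3$.
\end{corollary}

The proof of Corollary \ref{cor:false} occupies \S\S\ref{sec:H1}--\ref{sec:disproof} and does not use the later sections.

\begin{theorem}[Corrected formula]\label{thm:B}
For every field $k$ with $\operatorname{char}k\ne2$ and all $n\ge3$, $\mathcal L$, $i$, $q$ there is an isomorphism of $GW(k)$-modules
\begin{align*}
H^i(X_n,\underline K^{MW}_q(\mathcal L))\cong{}& K_{q-i}^{\alpha_i}\oplus\bigoplus_{a\ge0}\ker\big(2^a\eta:K_{q-i}\to K_{q-i-1}\big)^{\gamma_{i+1,a}}\\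
&\oplus\bigoplus_{a\ge0}\big(K_{q-i}/2^a\eta K_{q-i+1}\big)^{\gamma_{i,a}}\oplus(W\otimes_{\mathbb Z}T_i).
\end{align*}
Moreover $\alpha_i+\gamma_{i+1}+\gamma_i=c_i=\operatorname{rk}\mathrm{CH}^i(X_n)$.
\end{theorem}

\begin{theorem}[When the conjecture holds]\label{thm:C}
Fix $k$, $n$, $\mathcal L$, and consider the condition
\begin{quote}
$(\ast)$\quad $H^*(M_n;\mathbb Z(\mathcal L))$ has no element of order $4$ and, if $k$ is formally real, no non-zero element of odd order.
\end{quote}
\begin{enumerate}
\item The conjectured formulas hold for $(k,n,\mathcal L)$, for all $i,q$, with $GW(k)$-linear isomorphisms, if and only if $(\ast)$ holds. In that case $\beta_{n,i}=\gamma_{n,i+1}$.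
\item If $W(k)$ is a finitely generated group (for instance if $k$ is algebraically closed, real closed, finite or $p$-adic), the same equivalence holds for isomorphisms of abstract groups.
\item For every $n\ge13$ there is an $\mathcal L$ for which the conjecture fails over every $k$ as a statement about $GW(k)$-modules, and as a statement about abstract groups whenever $W(k)$ is finitely generated. For every $n\ge17$ there is an $\mathcal L$ for which it fails for abstract groups over every formally real field.
\item The conjecture holds over all $k$ for $n\le5$ and all $\mathcal L$. It also holds over all $k$ and for all $n$ when $\mathcal L\equiv\mathcal O$ or $\mathcal L\equiv\omega_{X_n}$ in $\mathrm{Pic}(X_n)/2$.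
\end{enumerate}
\end{theorem}

By Theorem \ref{thm:B} the identity $\alpha_i+\gamma_{i+1}+\gamma_i=\operatorname{rk}\mathrm{CH}^i(X_n)$ always holds. What fails in the conjecture is the implicit assumption that the torsion of $H^*(M_n;\mathbb Z(\mathcal L))$ is killed by $2$. We do not determine whether $(\ast)$ holds for all $\mathcal L$ when $6\le n\le12$. So the smallest $n$ for which the conjecture fails for some $k$ and $\mathcal L$ lies between $6$ and $13$.

\subsection{The two ideas}

\emph{Torsion.} Let $D\subset M_n$ be the real points of a union of disjoint boundary divisors $D_S$ with $|S|,|S^c|\ge3$, and let $\mathcal L$ be the corresponding line bundle. On $M_n\setminus D$ the local systems $\mathbb Z$ and $\mathbb Z(\mathcal L)$ agree, so both cohomologies receive a map from $H^*(M_n,D;\mathbb Z)$. A class in $H^1(D;\mathbb Z)$ that does not extend to $M_n$ gives, by the untwisted connecting map, a non-zero class in $H^2(M_n,D;\mathbb Z)$. It dies in $H^2(M_n;\mathbb Z)$, but it survives in $H^2(M_n;\mathbb Z(\mathcal L))$: the only classes that could kill it come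 from $H^1(D;\mathbb Z(\mathcal L))$, which is a sum of groups $\mathbb Z/2$, and these turn out to map to zero. Hence the cokernel of $H^1(M_n;\mathbb Z)\to H^1(D;\mathbb Z)$ embeds. This cokernel contains the first homology of a $2$-complex on the vertex set $\{1,\dots,n\}$ whose triangles we can prescribe, within limits, by the choice of $D$. We then find a choice for which this homology contains $\mathbb Z/m$.

\emph{The corrected formula.} The open strata of $X_n$ are iterated complements of disjoint graphs, so their Milnor--Witt cohomology is free on explicit symbols. The residues between strata involve only $\eta$ and $[-1]$. So all the cohomology groups come from one finite complex $P$ of free modules over a small commutative ring $\Lambda$ with generators $\eta$ and $\rho=[-1]$, the same for every field. Since $X_n$ has a Tate motive, $P$ modulo $(\eta,\rho)$ is known. This forces $P$ to be a sum of three kinds of elementary complexes, and we read off how many of each kind occur from the real points.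

\section{Background}

\subsection{The spaces $\overline{M}_{0,N}$}\label{sec:geom}

It is convenient to label marked points by a finite set $N$; write $X_N=\overline{M}_{0,N}$ and $M_N=X_N(\mathbb R)$. We use the following facts (Knudsen \cite{Knudsen}, Keel \cite{Keel}, except where indicated).

\begin{description}
\item[(G1)] $X_N$ is smooth and projective over $\mathbb Z$. Its boundary is a relative normal crossings divisor with smooth components $D_S=D_{S^c}\cong X_{S\cup*}\times X_{S^c\cup*}$, for $S\subset N$ with $|S|,|S^c|\ge2$. The strata $U_\tau\cong\prod_vM_{0,N(v)}$ are indexed by stable trees $\tau$, with $v$ running over the vertices and $N(v)$ the set of branches at $v$. Their codimension is the number of edges, and their closures $\overline U_\tau\cong\prod_vX_{N(v)}$ are smooth. Say that $S,S'$ \emph{cross} if $S\cap S'$, $S\setminus S'$, $S'\setminus S$, $(S\cup S')^c$ are all non-empty; then $D_S\cap D_{S'}=\emptyset$.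
\item[(G2)] Let $\pi_{ijkl}:X_N\to X_{\{ijkl\}}$ be the forgetful map. On a slice $X_{S\cup*}\times\{pt\}\subset D_S$ it is constant if $|S\cap\{i,j,k,l\}|\le2$. Otherwise it is the forgetful map of $X_{S\cup*}$, with the index outside $S$ (if there is one) replaced by $*$. Also $\pi_{ijkl}^*D_{ij|kl}=\sum_{i,j\in T,\ k,l\notin T}D_T$.
\item[(G3)] The normal bundle of $D_S$ is the external product of the tangent lines at the two branches of the node. It has degree $-1$ on the closure $F\cong X_4$ of a one-dimensional stratum whose $4$-valent vertex has branches $S_1,S_2,S_3,S^c$ with $S=S_1\sqcup S_2\sqcup S_3$ (\cite{Knudsen}, \cite{KeelMcKernan}).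
\item[(G4)] The rational Poincar\'e polynomial of $M_n$ is $\prod_{0\le k<(n-3)/2}\big(1+t(n-3-2k)^2\big)$ \cite{EHKR}. Hence $M_n$ is connected. Since $\binom{r+2}3-\binom r3=r^2$, its first Betti number is $(n-3)^2+(n-5)^2+\dots=\binom{n-1}3$.
\item[(G5)] $H^*(M_n;\mathbb Z)$ has no element of order $4$ \cite{EHKR} and no odd torsion \cite{Rains}. (Used only in Theorem \ref{thm:C}(4).)
\item[(G6)] Over $\mathbb C$, $X_{n+1}$ is obtained from $X_n\times\mathbb P^1$ by blow-ups along smooth centers that are disjoint unions of products $X_a\times X_b$ with $a,b\le n$, and $\mathrm{CH}^i(X_n)\cong H^{2i}(X_n(\mathbb C);\mathbb Z)$ \cite{Keel}. By induction and Manin's blow-up formula, the integral Chow motive of $X_n$ is a sum of Tate motives. Thus there are $a_s\in\mathrm{CH}^{i_s}$ and $b_s\in\mathrm{CH}^{d-i_s}$ with $[\Delta]=\sum_sa_s\times b_s$ and $\deg(a_sb_t)=\delta_{st}$ whenever $i_s=i_t$; exactly $c_i$ indices $s$ have $i_s=i$.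
\end{description}

\subsection{Milnor--Witt K-theory}

Put $\rho=[-1]$, $\langle a\rangle=1+\eta[a]$, $h=1+\langle-1\rangle=2+\eta\rho$ and $\epsilon=-\langle-1\rangle$. The following is in \cite[Ch.~3]{MorelA1}, \cite{MorelCMH}, \cite{Lam}.

\begin{description}
\item[(K1)] In $K^{MW}_*(F)$: $\eta$ and $K^{MW}_0=GW$ are central; $\eta h=0$; $[ab]=[a]+[b]+\eta[a][b]$; $[1]=0$; $[a][b]=\epsilon[b][a]$; $[a][a]=[a]\rho$; $[a^{-1}]=\epsilon[a]$; $[a][1-a]=0$; $\langle a^2\rangle=1$.
\item[(K2)] $K^{MW}_*/\eta=K^M_*$. Also $K^{MW}_*/h\cong I^*$, where $I^m=W$ for $m\le0$, the symbol $[a]$ goes to $\langle a\rangle-1$, and $\eta$ corresponds to the inclusion $I^{m+1}\subset I^m$. For $m<0$ we have $K^{MW}_m\cong W$, and $\eta:K^{MW}_m\to K^{MW}_{m-1}$ is an isomorphism. Finally $2^jW\subset I^j$.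
\item[(K3)] For a discrete valuation with uniformizer $\pi$ and units $u_\nu$, the residue satisfies $\partial^\pi(\eta^r[\pi][u_2]\cdots[u_s])=\eta^r[\bar u_2]\cdots[\bar u_s]$ and $\partial^\pi(\eta^r[u_1]\cdots[u_s])=0$.
\item[(K4)] (Pfister) $W(k)$ has no odd torsion. If $k$ is not formally real, $W(k)$ is killed by a power of $2$.
\end{description}

\subsection{Rost--Schmid complexes}

Let $\mathcal M_*$ be one of $K^{MW}_*$, $I^*$, $K^M_*$. Let $Y$ be essentially smooth over a perfect field $k_0$ of characteristic not $2$, and $\mathcal N$ a line bundle on $Y$. References are \cite[Ch.~5]{MorelA1}, \cite{Fasel}, \cite{Rost} and, for finite base fields, also \cite{HogadiKulkarni}.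

\begin{description}
\item[(R1)] $H^*(Y,\underline{\mathcal M}_q(\mathcal N))$ is the cohomology of the complex $RS=RS(Y,\mathcal M_q(\mathcal N))$ with
\[RS^i=\bigoplus_{y\in Y^{(i)}}\mathcal M_{q-i}\big(\kappa(y),\det(\mathfrak m_y/\mathfrak m_y^2)^\vee\otimes\mathcal N_y\big),\qquad\alpha\otimes ut=\alpha\langle u\rangle\otimes t.\]
The maps $K^{MW}\to I$, $K^{MW}\to K^M$ and $I^j\subset W$ induce maps of complexes.
\item[(R2)] The component $\partial^x_y$ of the differential vanishes unless $y\in Z:=\overline{\{x\}}$. If $Z$ is regular at $y$, with uniformizer $\pi$ and a local generator $t$ of $\det N_{Z/Y}\otimes\mathcal N$, then $\partial^x_y(\alpha\otimes t)=\partial^\pi(\alpha)\otimes(\bar\pi^\vee\otimes\bar t)$.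
\item[(R3)] For a smooth locally closed $U\subset Y$ of codimension $c$, the subquotient of $RS$ formed by the points lying in $U$ is $RS(U,\mathcal M_{q-c}(\det N_U\otimes\mathcal N))[-c]$.
\item[(R4)] Pull-back gives $H^*(U,\underline{\mathcal M}_q)\cong H^*(\mathbb A^1\times U,\underline{\mathcal M}_q)$.
\item[(J)] For $Y$ smooth over $\mathbb R$ and $j\ge\dim Y+1$, $H^i(Y,\underline I^j(\mathcal N))\cong H^i(Y(\mathbb R);\mathbb Z(\mathcal N))$ (Jacobson \cite{Jacobson}; twisted form in \cite[Thm.~2.3]{HWXZ}).
\end{description}

Depending on conventions, (R2) and (R3) hold up to factors $\langle-1\rangle$ that depend only on codimensions; this will not matter.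

\emph{Arbitrary fields.} Let $k_0$ be the prime field. If $k/k_0$ is finitely generated, $X_{n,k}$ is essentially smooth over $k_0$, so the above applies. A general $k$ is the filtered union of its finitely generated subfields, and the cohomology groups as well as $\mathcal M_*(k)$ commute with this union. So it suffices to treat finitely generated $k$, by isomorphisms natural in $k$.

\subsection{The projective line by hand}\label{sec:P1}

For $n=4$ the general method is already visible. Let $X_4=\mathbb P^1$ with coordinate $x$ and boundary points $0,1,\infty$, and let $\mathcal L=\mathcal O(s\cdot\infty)$. Let $U=\mathbb P^1\setminus\{0,1,\infty\}$. By (R3) and (R4), removing two points from $\mathbb A^1$ gives an exact sequence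
\[0\to K_q\to H^0(U,\underline K^{MW}_q)\xrightarrow{(\partial_0,\partial_1)}K_{q-1}^2\to H^1(\mathbb A^1,\underline K^{MW}_q)=0,\]
and $H^{>0}(U,\underline K^{MW}_q)=0$. The symbols $[x]$ and $[x-1]$ split the residues, so $H^0(U,\underline K^{MW}_q)=K_q\oplus[x]K_{q-1}\oplus[x-1]K_{q-1}$. The complex
\[H^0(U,\underline K^{MW}_q)\longrightarrow K_{q-1}^{\{0,1,\infty\}}\]
sits inside the Rost--Schmid complex of $\mathbb P^1$ and computes the same cohomology, because $U$ contributes nothing but $H^0(U)$.

To find the residues, trivialize $\mathcal L$ on $U$ by the section $1$. At $\infty$ let $\pi=x^{-1}$; then $1=\pi^st'$ with $t'=\pi^{-s}$ a generator. So one has to take $\partial^\pi$ after multiplication by $\langle\pi^s\rangle$, which is $1$ for $s$ even and $1+\eta[\pi]$ for $s$ odd. We have $[x]=[\pi^{-1}]=\epsilon[\pi]$. From $x-1=\pi^{-1}(1-\pi)$ and $[\pi][1-\pi]=0$ we get $[x-1]=\epsilon[\pi]+[1-\pi]$, and $[1-\pi]$ has residue $0$. For $s$ odd, $\epsilon[\pi](1+\eta[\pi])=\epsilon[\pi](1+\eta\rho)=\epsilon\langle-1\rangle[\pi]=-[\pi]$, and $[1-\pi](1+\eta[\pi])=[1-\pi]$.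 The differential is therefore
\[\begin{array}{c|ccc}&1&[x]&[x-1]\\\hline 0&0&1&0\\ 1&0&0&1\\ \infty&0&\epsilon&\epsilon\end{array}\quad(s\text{ even}),\qquad\qquad
\begin{array}{c|ccc}&1&[x]&[x-1]\\\hline 0&0&1&0\\ 1&0&0&1\\ \infty&\eta&-1&-1\end{array}\quad(s\text{ odd}).\]
Cancelling the two entries $1$ leaves $K_q\to K_{q-1}$ with differential $0$ for $s$ even and $\eta$ for $s$ odd. So $H^0=K_q$, $H^1=K_{q-1}$ in the first case, and $H^0={}_\eta K_q$, $H^1=K_{q-1}/\eta$ in the second.

Two features persist for all $n$: strata have free cohomology on symbols, and only $\eta$ and $[-1]$ occur as coefficients. After cancellation there remain multiples $2^a\eta$, and in addition complexes that account for odd torsion (\S\ref{sec:structure}). The conjecture would require that only $\eta$ itself matters.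

\section{First cohomology and its periods}\label{sec:H1}

If $|N|\ge5$, a class in $H^1(M_N;\mathbb Z)$ has a period along each circle $M_{T\cup*}\times pt\subset D_T(\mathbb R)$, where $T\subset N$ is a triple. We show that the periods determine the class, and that the only relations among them say that they form a simplicial $2$-cycle. For $|N|=5$, for instance, $M_5$ is a surface containing ten such circles, and the $2$-cycles of the $4$-simplex have rank $10-6=4=\binom43$.

Let $|N|\ge4$ and $V_N=H^1(M_N;\mathbb Z)$. It is free, of rank $\binom{|N|-1}3$ by (G4). Let $\Delta^N$ be the full simplex with vertex set $N$ and $C_*$, $Z_*$ its oriented chains and cycles. Fix a total order on $N$ to orient triples, and write $z(T)$ for the coefficient of a triple $T$ in $z\in C_2(\Delta^N)$. For a finite set $S$ let $\binom S3$ be its set of triples.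

For distinct $i,j,k,l$ let $\lambda_{ijkl}:X_{\{ijkl\}}\cong\mathbb P^1$ be the value of $x_l$ when $(x_i,x_j,x_k)=(0,1,\infty)$. Let $\omega_{ijkl}\in V_N$ be the pull-back of a fixed generator of $H^1(\mathbb{RP}^1;\mathbb Z)$ under $\lambda_{ijkl}\circ\pi_{ijkl}$. The transpositions $(ij)$, $(jk)$, $(kl)$ replace $\lambda$ by $1-\lambda$, $\lambda/(\lambda-1)$, $1-\lambda$. For the last one, the M\"obius map $z\mapsto z(1-\lambda)/(z-\lambda)$ sends $0,1,\lambda$ to $0,1,\infty$ and $\infty$ to $1-\lambda$. All three reverse the orientation of $\mathbb{RP}^1$. So $\omega$ is alternating and defines a homomorphism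
\[\Omega_N:C_3(\Delta^N)\to V_N,\qquad[ijkl]\mapsto\omega_{ijkl}.\]

For $S\subset N$ with $|S|\ge3$ and $|S^c|\ge2$ let $r_S:V_N\to V_{S\cup*}$ be restriction to a slice $M_{S\cup*}\times pt\subset D_S(\mathbb R)$. Let $c_S:C_*(\Delta^N)\to C_*(\Delta^{S\cup*})$ be the chain map that collapses $S^c$ to $*$, degenerate simplices going to $0$. By (G2), $\omega_{ijkl}$ restricts to $0$ on the slice if at least two of the indices lie outside $S$, and otherwise to the class with the outside index, if there is one, replaced by $*$. That is,
\begin{equation}\label{eq:collapse}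
r_S\,\Omega_N=\Omega_{S\cup*}\,c_S .
\end{equation}
If $|N|=4$ and $|S|=3$, we let $r_S$ and $c_S$ be the renaming of the fourth point as $*$; then \eqref{eq:collapse} is trivial.

\begin{lemma}\label{lem:H1}
There is an isomorphism $\mathrm{ev}:V_N\to Z_2(\Delta^N)$ with $\mathrm{ev}\circ\Omega_N=\partial$. If $|S|,|S^c|\ge3$, there is an isomorphism $H^1(D_S(\mathbb R);\mathbb Z)\cong\mathbb Z^{\binom S3}\oplus\mathbb Z^{\binom{S^c}3}$ under which restriction from $M_N$ becomes
\[z\longmapsto\big((z(T))_{T\subset S},\,(z(T))_{T\subset S^c}\big).\]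
\end{lemma}

\begin{proof}
For a triple $T=(t_1t_2t_3)$ we have $V_{T\cup*}=\mathbb Z\,\omega_{*t_1t_2t_3}$. Let $\mathrm{ev}_T(x)$ be the coefficient of $r_T(x)$, and let $\mathrm{ev}=(\mathrm{ev}_T)_T:V_N\to C_2(\Delta^N)$. For $\sigma\in C_3(\Delta^N)$ write $c_T\sigma=\kappa[*t_1t_2t_3]$. By \eqref{eq:collapse},
\[\mathrm{ev}_T\Omega_N\sigma=\kappa=(\partial c_T\sigma)(T)=(c_T\partial\sigma)(T)=(\partial\sigma)(T).\]
The second equality holds because $T$ is the face of $[*t_1t_2t_3]$ opposite to $*$, with coefficient $+1$. The last one holds because $T$ is the only triple that $c_T$ maps to $\pm T$. So $\mathrm{ev}\circ\Omega_N=\partial$.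

Fix $0\in N$. For triples $T,T'\not\ni0$ we have $\mathrm{ev}_{T'}\Omega_N[0T]=(\partial[0T])(T')=\delta_{TT'}$. So $(\mathrm{ev}_T)_{T\not\ni0}:V_N\to\mathbb Z^{\binom{N\setminus0}3}$ is a surjection of free groups of equal rank, hence an isomorphism, and the $\Omega_N[0T]$ form a basis of $V_N$. Thus $\Omega_N$ is onto and $\mathrm{ev}$ is injective, with image $\mathrm{ev}\,\Omega_NC_3=\partial C_3=Z_2(\Delta^N)$, since the simplex is acyclic.

For the second claim, $D_S(\mathbb R)=M_{S\cup*}\times M_{S^c\cup*}$ with connected factors, so by K\"unneth restriction to slices gives $H^1(D_S(\mathbb R);\mathbb Z)=V_{S\cup*}\oplus V_{S^c\cup*}$. By the previous paragraph, applied to $S\cup*$ with $*$ in the role of $0$, the maps $\mathrm{ev}_T$ with $T\subset S$ identify $V_{S\cup*}$ with $\mathbb Z^{\binom S3}$. For $T\subset S$ and $\sigma\in C_3(\Delta^N)$,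
\[\mathrm{ev}_T(r_S\Omega_N\sigma)=\mathrm{ev}_T(\Omega_{S\cup*}c_S\sigma)=(\partial c_S\sigma)(T)=(c_S\partial\sigma)(T)=(\partial\sigma)(T).\]
Since $\mathrm{ev}\,\Omega_N\sigma=\partial\sigma$ and $\Omega_N$ is onto, this is the asserted formula for the first factor. The same argument applies to $S^c$.
\end{proof}

\section{Twisting along disjoint divisors}\label{sec:twist}

Let $E\ne\emptyset$ be a set of pairwise crossing subsets $S\subset N$ with $|S|,|S^c|\ge3$. By (G1) the divisors $D_S$, $S\in E$, are pairwise disjoint. Put
\[M=M_N,\qquad D=\bigsqcup_{S\in E}D_S(\mathbb R),\qquad\mathcal L=\mathcal O\Big(\sum_{S\in E}D_S\Big).\]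
Call a triple \emph{allowed} if it is contained in no $S$ and in no $S^c$ with $S\in E$. Let $C_2^{al}\subset C_2(\Delta^N)$ be spanned by the allowed triples. Then $Z_1(\Delta^N)/\partial C_2^{al}$ is the first homology of the complex made of the full graph on $N$ and the allowed triangles.

\begin{proposition}\label{prop:twist}
$Z_1(\Delta^N)/\partial C_2^{al}$ embeds into $2\cdot H^2(M;\mathbb Z(\mathcal L))$.
\end{proposition}

Before the proof we look at the smallest case.

\begin{example}[$|N|=6$]
Each $S\in E$ must give a $3|3$ split of $N$, and two different such splits always cross: $|S\cap S'|\in\{1,2\}$, so $|(S\cup S')^c|=|S\cap S'|$ and $|S\setminus S'|=|S'\setminus S|=3-|S\cap S'|$ are non-zero. So $E$ may be given by any non-empty set of splits. Each $D_S(\mathbb R)$ is a torus $\mathbb{RP}^1\times\mathbb{RP}^1$, and restriction is $z\mapsto(z(S),z(S^c))$. If $E$ consists of all ten splits, restriction is the inclusion $Z_2(\Delta^N)\subset C_2(\Delta^N)$, whose cokernel is $Z_1(\Delta^N)\cong\mathbb Z^{10}$ via $\partial$. If we leave out the split $123|456$, the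 two triangles $123$ and $456$ become allowed, and the cokernel is $Z_1(\Delta^N)/\langle\partial[123],\partial[456]\rangle\cong\mathbb Z^8$. Choosing $E$ means choosing which triangles are glued to the full graph.
\end{example}

\begin{proof}[Proof of Proposition \ref{prop:twist}]
\emph{The cokernel of restriction.} Let $\Phi$ be the set of non-allowed triples. By Lemma \ref{lem:H1}, restriction $r:H^1(M;\mathbb Z)\to H^1(D;\mathbb Z)$ factors as $Z_2(\Delta^N)\to\mathbb Z^\Phi\hookrightarrow H^1(D;\mathbb Z)$. The second map is injective because each $T\in\Phi$ lies in some $S$ or $S^c$ with $S\in E$. So $\operatorname{coker}r$ contains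
\[\operatorname{coker}(Z_2\to\mathbb Z^\Phi)=C_2/(C_2^{al}+Z_2)\xrightarrow[\ \cong\ ]{\partial}Z_1(\Delta^N)/\partial C_2^{al}.\]
It remains to embed $\operatorname{coker}r$ into $2H^2(M;\mathbb Z(\mathcal L))$.

\emph{Two exact sequences.} Let $j:M\setminus D\to M$ and $i:D\to M$ be the inclusions. The canonical section of $\mathcal L$ vanishes exactly on $D$, so it trivializes $\mathbb Z(\mathcal L)$ on $M\setminus D$. For $A=\mathbb Z$ or $\mathbb F_2$ this gives exact sequences
\[0\to j_!A\to A\to i_*A\to0,\qquad0\to j_!A\to A(\mathcal L)\to i_*i^*A(\mathcal L)\to0,\]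
where $H^*(M;j_!A)=H^*(M,D;A)$. Denote the connecting maps by $\delta$ and $\delta_{\mathcal L}$. For $A=\mathbb F_2$ the two sequences coincide, and we write $\delta_{\mathbb F_2}$. Let $\iota:H^2(M,D;\mathbb Z)\to H^2(M;\mathbb Z(\mathcal L))$ be the map from the second sequence. We study $\iota\delta:H^1(D;\mathbb Z)\to H^2(M;\mathbb Z(\mathcal L))$.

(a) \emph{$\delta$ has kernel $\operatorname{im}r$}, by the first sequence.

(b) \emph{$\iota$ is injective.} We have to show that $\delta_{\mathcal L}=0$ on $H^1(D;\mathbb Z(\mathcal L))$. Let $Y=D_S(\mathbb R)=M_{S\cup*}\times M_{S^c\cup*}$ with $S\in E$. As the divisors are disjoint, $\mathcal L|_{D_S}$ is the normal bundle of $D_S$. By (G3) its sign local system is an external product $\chi_1\boxtimes\chi_2$. Since $|S|\ge3$, the slice $M_{S\cup*}\times pt$, for a suitable point $pt$, contains the real points of a curve $F\cong\mathbb P^1_{\mathbb R}$ as in (G3). The normal bundle has odd degree on $F$, so it is a M\"obius bundle on $F(\mathbb R)$, and $\chi_1$ is non-trivial. Since $|S^c|\ge3$, $\chi_2$ is non-trivial as well.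 (If $|S|=2$, the first factor is a point and the next step breaks down.)

Hence $H^0(M_{S\cup*};\mathbb Q(\chi_1))=0=H^0(M_{S^c\cup*};\mathbb Q(\chi_2))$, and K\"unneth gives $H^1(Y;\mathbb Q(\mathcal L))=0$. So $H^1(Y;\mathbb Z(\mathcal L))$ is torsion. A sign local system is self-dual, so by universal coefficients this group is $\operatorname{Ext}(H_0(Y;\mathbb Z(\mathcal L)),\mathbb Z)$. As $Y$ is connected and the system non-trivial, $H_0(Y;\mathbb Z(\mathcal L))=\mathbb Z/2$, and $H^1(Y;\mathbb Z(\mathcal L))=\mathbb Z/2$. Let $1_S\in H^0(Y;\mathbb F_2)\subset H^0(D;\mathbb F_2)$ be the unit class of $Y$ and $\operatorname{Bock}$ the connecting map of $\mathbb Z\xrightarrow2\mathbb Z\to\mathbb F_2$ with the appropriate twist. Then $\operatorname{Bock}(1_S)\ne0$, because $H^0(Y;\mathbb Z(\mathcal L))=0$. So $\operatorname{Bock}(1_S)$ generates $H^1(Y;\mathbb Z(\mathcal L))$.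

The twisted sequences for $A=\mathbb Z\xrightarrow2\mathbb Z\to\mathbb F_2$ form a $3\times3$ diagram, in which connecting maps anticommute:
\[\delta_{\mathcal L}\operatorname{Bock}(1_S)=-\operatorname{Bock}\,\delta_{\mathbb F_2}(1_S).\]
The Bockstein on the right belongs to $j_!\mathbb Z\xrightarrow2j_!\mathbb Z\to j_!\mathbb F_2$. Since for $\mathbb F_2$ the twisted and untwisted sequences coincide, we may compute $\delta_{\mathbb F_2}(1_S)$ from the untwisted one: it is the reduction of the class $\delta(1)\in H^1(M,D;\mathbb Z)$, where $1\in H^0(Y;\mathbb Z)$ is the integral unit. So its Bockstein is $0$. As the classes $\operatorname{Bock}(1_S)$, $S\in E$, generate $H^1(D;\mathbb Z(\mathcal L))$, we get $\delta_{\mathcal L}=0$.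

(c) \emph{The image of $\iota\delta$ is divisible by $2$.} The reduction mod $2$ of $\iota\delta\theta$ is the image of $\bar\theta$ under two consecutive maps $H^1(D;\mathbb F_2)\to H^2(M,D;\mathbb F_2)\to H^2(M;\mathbb F_2)$ of one long exact sequence. So it is $0$, and $\iota\delta\theta\in2H^2(M;\mathbb Z(\mathcal L))$.

By (a)--(c), $\iota\delta$ induces an embedding of $\operatorname{coker}r$ into $2H^2(M;\mathbb Z(\mathcal L))$.
\end{proof}

\section{Realizing a complex with torsion}\label{sec:example}

By Proposition \ref{prop:twist} we want a family $E$ whose allowed triangles form a complex with torsion in $H_1$. The difficulty is that all members of $E$ must cross. The remedy is to take a barycentric subdivision. Its triangles are flags with one vertex of each of three types, and a triple with one vertex of each type fails to be a flag because of a single non-incident pair. That pair can be excluded by a set containing \emph{all} points of one type, and such sets cross easily.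

Let $m\ge2$. Take a $2m$-gon, cone it from its center $o$, and map its boundary $m$-to-$1$ onto a circle with two vertices $v_0,v_1$ and two edges $e_0,e_1$ (Figure \ref{fig:Q}). The result $Q_m$ is a circle with a disk attached by a map of degree $m$, so $H_1(Q_m;\mathbb Z)=\mathbb Z/m$. It is a regular CW complex, because every edge has two different endpoints and each triangle has three different vertices and three different edges. Its cells are
\begin{itemize}
\item vertices $A=\{o,v_0,v_1\}$;
\item edges $B_0=\{e_0,e_1\}\cup\{s_j:j\in\mathbb Z/2m\}$;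
\item faces $C=\{t_j:j\in\mathbb Z/2m\}$.
\end{itemize}
The incidences, written $\sim$, are
\[e_\nu\sim v_0,v_1;\qquad s_j\sim o,\ v_{j\bmod2};\qquad t_j\sim s_j,\ s_{j+1},\ e_{j\bmod2}.\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.25]
\foreach \j/\v/\e in {0/0/0,1/1/1,2/0/0,3/1/1}{
 \draw[thick,->] (45+90*\j:1.8) -- (133+90*\j:1.78);
 \draw (0,0) -- (45+90*\j:1.8);
 \node at (45+90*\j:2.1) {$v_\v$};
 \node at (90+90*\j:1.55) {$e_\e$};
 \node at (90+90*\j:0.8) {$t_\j$};
 \node[fill=white,inner sep=1pt] at (45+90*\j:1.05) {$s_\j$};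
}
\node[fill=white,inner sep=1.5pt] at (0,0) {$o$};
\end{tikzpicture}
\caption{The complex $Q_2$. Boundary edges and corners of the square with equal labels are identified along the arrows. The boundary runs twice around the circle $e_0\cup e_1$, so $Q_2$ is a projective plane with $3$ vertices, $6$ edges and $4$ triangles. For $Q_m$ the square is replaced by a $2m$-gon.}
\label{fig:Q}
\end{figure}

Let $n\ge4m+5$ and let $B=B_0\sqcup B_1$, where $B_1$ consists of $n-4m-5$ dummy elements incident to nothing. Put $N=A\sqcup B\sqcup C$. Then $|N|=3+(2m+2)+(n-4m-5)+2m=n$. Put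
\begin{equation}\label{eq:E}
E=\{A\cup\{b,c\}:b\not\sim c\}\cup\{C\cup\{a,b\}:a\not\sim b\}\qquad(a\in A,\ b\in B,\ c\in C).
\end{equation}

\emph{Incidence facts.}
\begin{itemize}
\item $|B_0|=2m+2\ge6$.
\item Each $b\in B_0$ has exactly one non-neighbor in $A$: it is $o$ for $e_\nu$, and $v_{j+1\bmod2}$ for $s_j$. A dummy has three.
\item Each $b\in B$ has at least two non-neighbors in $C$: there are $m$ for $e_\nu$, $2m-2$ for $s_j$ and $2m$ for a dummy.
\item Each $c\in C$ has a non-neighbor in $B$, since it has only three neighbors.
\item Each $a\in A$ has at least $4$ neighbors in $B_0$ and a non-neighbor in $B$: $o$ has the $2m$ neighbors $s_j$ and the non-neighbor $e_0$; $v_\nu$ has $m+2$ neighbors and the non-neighbors $s_j$ with $j\not\equiv\nu$.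
\end{itemize}

\emph{Sizes.} Each $S\in E$ has $5$ or $2m+2$ elements. Correspondingly $|S^c|\ge4m$ or $|S^c|\ge2m+3$. So $|S|,|S^c|\ge3$.

\emph{Crossing.} Two distinct sets of the same type have equal size, so neither contains the other. They have $A$ (respectively $C$) in common, and their union contains at most two elements of $B$, so it is not all of $N$. For $S=A\cup\{b,c\}$ and $S'=C\cup\{a,b'\}$ we have $a\in S\cap S'$, $A\setminus a\subset S\setminus S'$, $C\setminus c\subset S'\setminus S$ and $B\setminus\{b,b'\}\subset(S\cup S')^c$, all non-empty.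

\begin{lemma}\label{lem:flags}
The allowed triples are exactly the flags $\{a,b,c\}$ with $a\sim b\sim c$.
\end{lemma}

\begin{proof}
Each $S\in E$ contains $A$ or $C$. A flag meets both, so it lies in no $S^c$. If a flag lay in some $S$, we would get $b\not\sim c$ or $a\not\sim b$, a contradiction. So flags are allowed.

Conversely let $T$ be a triple that is not a flag.
\begin{itemize}
\item $T=\{a,b,c\}$: then $b\not\sim c$ and $T\subset A\cup\{b,c\}\in E$, or $a\not\sim b$ and $T\subset C\cup\{a,b\}\in E$.
\item $|T\cap A|\ge2$: the possible third element outside $A$ is some $b$ or some $c$. Complete it to a non-incident pair $(b,c)$; then $T\subset A\cup\{b,c\}$.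
\item $|T\cap C|\ge2$: the possible third element outside $C$ is some $a$ or some $b$. Complete it to a non-incident pair $(a,b)$; then $T\subset C\cup\{a,b\}$.
\item $T\subset B$: pick $b''\in B_0\setminus T$ and its non-neighbor $a''\in A$. Then $T\subset(C\cup\{a'',b''\})^c$.
\item $T=\{b,b',a\}$: pick $b''\in B_0\setminus T$ with $b''\sim a$. Its non-neighbor $a''\in A$ differs from $a$, so $T\subset(C\cup\{a'',b''\})^c$.
\item $T=\{b,b',c\}$: pick $b''\in B\setminus T$ and $c''\ne c$ with $b''\not\sim c''$. Then $T\subset(A\cup\{b'',c''\})^c$.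
\end{itemize}
In each case $T$ is not allowed.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:A}]
Let $\mathcal L$ be given by \eqref{eq:E}. The flags are the $2$-simplices of the barycentric subdivision $Q_m'$ of $Q_m$, whose vertex set is $A\cup B_0\cup C\subset N$. By Lemma \ref{lem:flags}, $\partial C_2^{al}$ is the group $B_1(Q'_m)$ of $1$-boundaries of $Q'_m$. Hence
\[\mathbb Z/m\cong H_1(Q_m)=Z_1(Q_m')/B_1(Q_m')\subset Z_1(\Delta^N)/\partial C_2^{al}.\]
Proposition \ref{prop:twist} gives an element $y=2x$ of order $m$ in $2H^2(M_n;\mathbb Z(\mathcal L))$. If $m$ is even, then $x$ has order $2m$, because an element of odd order has the same order as its double. For $m=2$ this order is $4$.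
\end{proof}

\section{The conjecture fails over $\mathbb R$}\label{sec:disproof}

Odd torsion contradicts the conjecture at once, since in negative weights Milnor--Witt K-theory is the Witt ring, and after inverting $2$ Witt sheaf cohomology is the cohomology of real points.

\begin{proof}[Proof of Corollary \ref{cor:false}]
Let $k=\mathbb R$, $n=17$, $i=2$, $q=-1$, and $\mathcal L$ as in \eqref{eq:E} with $m=3$. By (K2), $K^{MW}_{-3}(\mathbb R)=W(\mathbb R)=\mathbb Z$, ${}_\eta K^{MW}_{-3}(\mathbb R)=0$ and $K^{MW}_{-3}(\mathbb R)/\eta=0$. So, whatever the three exponents are, the conjecture asserts $H^2(X_{17},\underline K^{MW}_{-1}(\mathcal L))\cong\mathbb Z^\alpha$ for some $\alpha$, and this group would be torsion-free after inverting $2$.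

The degree-$i$ term of the Rost--Schmid complex of $\underline K^{MW}_{-1}(\mathcal L)$ has negative weight $-1-i$, so by (R1) and (K2) the complex coincides with that of $\underline W(\mathcal L)$. The complex of $\underline I^j(\mathcal L)$ is a subcomplex of the latter. The quotient is built from the groups $W/I^{j-i}$, which are killed by $2^j$. Take $j=15=\dim X_{17}+1$. With (J),
\[H^2(X_{17},\underline K^{MW}_{-1}(\mathcal L))[\tfrac12]\cong H^2(X_{17},\underline I^{15}(\mathcal L))[\tfrac12]\cong H^2(M_{17};\mathbb Z(\mathcal L))[\tfrac12].\]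
The right-hand side contains an element of order $3$ by Theorem \ref{thm:A}, a contradiction.
\end{proof}

\section{A universal complex}\label{sec:universal}

We now compute the groups $H^i(X_n,\underline K^{MW}_q(\mathcal L))$ completely. As in \S\ref{sec:P1}, we replace the Rost--Schmid complex by a finite complex built from the strata. First we isolate the ring in which all its coefficients live.

\subsection{The ring $\Lambda$}

Let $\Lambda=\mathbb Z[\eta,\rho]/(\eta h,\rho h)$ with $h=2+\eta\rho$, $\deg\eta=-1$, $\deg\rho=1$. In $K^{MW}_*(F)$ we have $\rho h=2[-1]+\eta[-1][-1]=[(-1)^2]=0$, so there is a graded ring map $\Lambda\to K^{MW}_*(F)$ for every field $F$ of characteristic not $2$.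

In $\Lambda$ we have $\eta\cdot\eta\rho=-2\eta$ and $\rho\cdot\eta\rho=-2\rho$. So for $s>0$ the groups $\Lambda_{-s}$, $\Lambda_s$ and $\Lambda_0$ are generated by $\eta^s$, $\rho^s$ and $\{1,\eta\rho\}$ respectively. In $K^{MW}_*(\mathbb R)$ the image of $\eta^s$ generates $W(\mathbb R)=\mathbb Z$. The image of $\rho^s$ in $I^s(\mathbb R)=2^s\mathbb Z$ is the generator $(-2)^s$. Finally $1$ and $\eta\rho=\langle-1\rangle-1$ form a basis of $GW(\mathbb R)$. Consequently:
\begin{itemize}
\item $\Lambda\to K^{MW}_*(\mathbb R)$ is injective, and $\Lambda_s\cong\mathbb Z$ for $s\ne0$;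
\item rank and signature identify $\Lambda_0$ with $\{(r,s)\in\mathbb Z^2:r\equiv s\bmod2\}$, with $\eta\rho=(0,-2)$ and $h=(2,0)$;
\item $\Lambda/h\cong I^*(\mathbb R)$, and $\Lambda/(\eta,\rho)=\mathbb Z$, the map $\Lambda_0\to\mathbb Z$ being the rank $(r,s)\mapsto r$;
\item $\langle-1\rangle=1+\eta\rho$ and $\epsilon=-\langle-1\rangle$ lie in $\Lambda_0$.
\end{itemize}

Let $\mathcal H$ be the homotopy category of bounded complexes of finitely generated graded free $\Lambda$-modules with degree-preserving differentials. A generator $e$ has a cohomological degree and a weight $w$, with $(e\Lambda)_q=e\Lambda_{q-w}$. We write $H^{i,q}$ for $H^i$ of the weight-$q$ part. Undecorated tensor products $P\otimes\mathbb Z$ and $P\otimes\mathbb F_2$ are along $\Lambda\to\Lambda/(\eta,\rho)=\mathbb Z\to\mathbb F_2$.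

\begin{proposition}\label{prop:universal}
Given $n$ and $\mathcal L\in\mathrm{Pic}(X_{n,\mathbb Z})$, there is $P\in\mathcal H$, independent of $k$, such that for all $k$, $\mathcal M_*\in\{K^{MW}_*,I^*,K^M_*\}$, $i$ and $q$, $GW(k)$-linearly,
\[H^i(X_{n,k},\underline{\mathcal M}_q(\mathcal L))\cong H^{i,q}\big(P\otimes_\Lambda\mathcal M_*(k)\big).\]
\end{proposition}

The proof has three steps: the cohomology of the strata, the residues between strata, and the comparison with the Rost--Schmid complex. In the first two steps $k$ is finitely generated over its prime field.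

\subsection{Cohomology of the strata}

Normalize three points of each factor of $U_\tau\cong\prod_vM_{0,N(v)}$ to $0,1,\infty$. Then $U_\tau\subset\mathbb A^r_{\mathbb Z}$ is the top of a tower with $U^{(0)}=\operatorname{Spec}\mathbb Z$ and $U^{(s)}=\mathbb A^1\times U^{(s-1)}$ minus the graphs $x_s=a$, $a\in A_s$. Here $A_s$ consists of $0$, $1$ and the earlier coordinates belonging to the same factor. Call $x_s-a$ with $a\in A_s$ a \emph{form of level $s$}. The difference of two distinct elements of $A_s$ is $\pm1$ or $\pm$ a form of lower level, so it is a unit on $U^{(s-1)}$.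

The ring $\mathcal O(U_\tau)$ is the localization of $\mathbb Z[x_1,\dots,x_r]$ at the forms, which are prime elements. So $\mathrm{Pic}(U_\tau)=0$, and $G_\tau:=\mathcal O(U_\tau)^\times$ consists of $\pm$ Laurent monomials in forms. A \emph{word} is a finite sequence $w=(g_1,\dots,g_l)$ in $G_\tau$, with symbol $[w]=[g_1]\cdots[g_l]\in\mathcal M_l(k(U_\tau))$. A \emph{basic word} is a (possibly empty) sequence of forms of strictly decreasing level.

\begin{lemma}\label{lem:strata}
\textup{(a)} $H^{>0}(U_{\tau,k},\underline{\mathcal M}_*)=0$, and $H^0(U_{\tau,k},\underline{\mathcal M}_*)$ is the free right $\mathcal M_*(k)$-module on the symbols of basic words.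

\textup{(b)} For every word $w$ there are homogeneous $\lambda_b(w)\in\Lambda$, independent of $k$ and $\mathcal M$, with $[w]=\sum_b[b]\lambda_b(w)$, the sum running over basic words $b$.
\end{lemma}

\begin{proof}
(a) We prove the statement for $U^{(s)}$ by induction on $s$; for $s=0$ it is clear. The graphs $\Gamma_a\cong U^{(s-1)}$, $a\in A_s$, are pairwise disjoint because the differences are units, and $x_s-a$ trivializes the conormal bundle of $\Gamma_a$. By (R3), (R4) and the inductive vanishing of $H^{>0}(U^{(s-1)},\underline{\mathcal M}_*)$, the localization sequence gives $H^{>0}(U^{(s)},\underline{\mathcal M}_q)=0$ and a short exact sequence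
\[0\to H^0(U^{(s-1)},\underline{\mathcal M}_q)\to H^0(U^{(s)},\underline{\mathcal M}_q)\xrightarrow{(\partial_a)}\bigoplus_{a\in A_s}H^0(U^{(s-1)},\underline{\mathcal M}_{q-1})\to0.\]
Let $b$ be a basic word of levels $<s$ and $\alpha\in\mathcal M_*(k)$, a sum of terms $\eta^r[c_1]\cdots[c_t]$ with $c_\nu\in k^\times$. By (R2) and (K3), $\partial_{a'}([x_s-a][b]\alpha)=\delta_{aa'}[b]\alpha$ up to a conventional unit $\langle\pm1\rangle$, since $x_s-a$ is a unit along $\Gamma_{a'}$ for $a'\ne a$. By induction the symbols $[b]$ form a basis of $H^0(U^{(s-1)},\underline{\mathcal M}_*)$. So the symbols $[b]$ and $[x_s-a][b]$ form a basis of $H^0(U^{(s)},\underline{\mathcal M}_*)$.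

(b) We rewrite using only (K1), so the procedure does not depend on $k$. The rules for $[gg']$, $[g^{-1}]$ and $[1]$, together with $[-1]=\rho$ and $\epsilon$-commutation, turn $[w]$ into a right $\Lambda$-combination of symbols of words in forms. Now treat the top level $s=r$. If a word has two factors of level $s$, make them adjacent. If they are equal, use $[X][X]=[X]\rho$. If they are $X=x_s-a$ and $Y=x_s-a'$ with $a\ne a'$, put
\[g=a'-a,\qquad u=X/g,\qquad1-u=Y/(-g).\]
Expand $[X]=[u]+[g]+\eta[u][g]$ and $[Y]=[1-u]+[-g]+\eta[1-u][-g]$ and multiply. The terms containing both $[u]$ and $[1-u]$ vanish by $\epsilon$-commutation and $[u][1-u]=0$, and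
\[[X][Y]=[u][-g]+\eta[u][g][-g]+[g][1-u]+[g][-g]+\eta[g][1-u][-g].\]
Re-expand $[u]=[X]+[g^{-1}]+\eta[X][g^{-1}]$ and, in the same way, $[1-u]$ in terms of $[Y]$ and $[(-g)^{-1}]$. Since $g$ is $\pm1$ or $\pm$ a form of lower level, each step lowers the number of factors of level $s$ and introduces, besides coefficients in $\Lambda$, only factors of lower level. When every word has at most one factor of level $r$, proceed to levels $r-1,r-2,\dots$, and finally order the factors.
\end{proof}

\subsection{Residues between strata}

Let $\mathcal L_\tau=\det N_{\overline U_\tau/X_n}\otimes\mathcal L|_{\overline U_\tau}$ over $\mathbb Z$, and fix a generator $t_\tau$ of $\mathcal L_\tau$ on $U_\tau$; it exists because $\mathrm{Pic}(U_\tau)=0$. Let $U_{\tau'}$ be a codimension-one stratum of $\overline U_\tau$ and $Y=U_\tau\cup U_{\tau'}$. This is the complement in $\overline U_\tau$ of the other boundary divisors, hence open in $\overline U_\tau$ and smooth over $\mathbb Z$, and $U_{\tau'}$ is a prime divisor of $Y$, smooth over $\mathbb Z$.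

\emph{A global equation.} The tree $\tau'$ arises from $\tau$ by splitting the branches at one vertex $v$ into $S\sqcup S^c$, with $|S|,|S^c|\ge2$. Choose $i,j\in S$ and $k',l\in S^c$, and let $\pi$ be the cross-ratio of these four branches on the factor $X_{N(v)}$ that vanishes on $D_{ij|k'l}$. It is a unit on $U_\tau$. Among the boundary divisors of $X_{N(v)}$ only $D_S$ meets $Y$, so by (G2) $\pi$ has no pole on $Y$, and it vanishes along $U_{\tau'}$ with multiplicity one (the multiplicity is computed at the generic point of $U_{\tau'}$, which has characteristic $0$). So the divisor of $\pi$ on $Y$ is exactly $U_{\tau'}$. Hence $\pi$ generates the ideal of $U_{\tau'}$, and this persists after base change to $k$. As $Y$ is regular, we get over $\mathbb Z$: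
\begin{itemize}
\item every $g\in G_\tau$ is $\pi^vu$ with $v\in\mathbb Z$, $u\in\mathcal O(Y)^\times$, and $\bar u=u|_{U_{\tau'}}\in G_{\tau'}$;
\item $t_\tau=\pi^\mu t'$ with $\mu\in\mathbb Z$ and $t'$ a generator of $\mathcal L_\tau$ on $Y$;
\item $\bar\pi^\vee\otimes\bar t'$ generates $\mathcal L_{\tau'}$ on $U_{\tau'}$, so $\bar\pi^\vee\otimes\bar t'=c\,t_{\tau'}$ with $c\in G_{\tau'}$.
\end{itemize}

\emph{The residue.} Let $b$ be a basic word for $\tau$ and $\alpha\in\mathcal M_*(k)$. Let $\bar\mu\in\{0,1\}$ be the parity of $\mu$, so $\langle\pi^\mu\rangle=(1+\eta[\pi])^{\bar\mu}$. By (R1) and (R2), the $\tau'$-component of the differential of $[b]\alpha\otimes t_\tau$ is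
\[\partial^\pi\big([b](1+\eta[\pi])^{\bar\mu}\alpha\big)(1+\eta[c])\otimes t_{\tau'} .\]
Write each entry of $b$ as $\pi^vu$. Using only (K1), including $[\pi][\pi]=[\pi]\rho$, the symbol $[b](1+\eta[\pi])^{\bar\mu}$ becomes a right $\Lambda$-combination of symbols $[\pi][u_2]\cdots$ and $[u_1]\cdots$ with $u_\nu\in\mathcal O(Y)^\times$. Apply (K3), then the centrality of $\langle c\rangle=1+\eta[c]$, and then Lemma \ref{lem:strata}(b) on $U_{\tau'}$. The component equals
\begin{equation}\label{eq:residue}
\sum_{b'}[b']\lambda_{b',b}\,\alpha\otimes t_{\tau'},\qquad\lambda_{b',b}\in\Lambda\text{ homogeneous, independent of }k,\mathcal M,\alpha .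
\end{equation}
Conventional factors $\langle-1\rangle$ in (R2), (R3) lie in $\Lambda_0$ and do no harm.

\subsection{The complex $P$}

\begin{proof}[Proof of Proposition \ref{prop:universal}]
Let $P^i$ be free on generators $e_{\tau,b}$ with $\operatorname{codim}\tau=i$ and $b$ a basic word for $\tau$, of weight $i+\operatorname{length}(b)$. Put $de_{\tau,b}=\sum_{\tau',b'}e_{\tau',b'}\lambda_{b',b}$ with the $\lambda_{b',b}$ of \eqref{eq:residue}. Comparing degrees in \eqref{eq:residue} shows that $d$ preserves weights.

For a field $k$ finitely generated over its prime field, or $k=\mathbb R$ by passing to the union, let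
\[P_k^i=\bigoplus_{\operatorname{codim}\tau=i}H^0(U_{\tau,k},\underline{\mathcal M}_{q-i})\otimes t_\tau\subset RS^i(X_{n,k},\mathcal M_q(\mathcal L)),\]
sitting at the generic points of the strata. (For $k=\mathbb R$ one can also use directly that $X_{n,\mathbb R}$ is smooth over the perfect field $\mathbb R$.) A point of codimension one of $\overline U_{\tau,k}$ either lies in $U_{\tau,k}$, where the residue vanishes, or is the generic point of some $U_{\tau',k}$, where it is \eqref{eq:residue}. So $P_k$ is a subcomplex, and by Lemma \ref{lem:strata}(a) it is the weight-$q$ part of $P\otimes_\Lambda\mathcal M_*(k)$. For $k=\mathbb R$ and $\mathcal M=K^{MW}$ this shows that the entries of $d^2$ vanish in $K^{MW}_*(\mathbb R)$. As $\Lambda\to K^{MW}_*(\mathbb R)$ is injective, $d^2=0$ on $P$, and $P\in\mathcal H$.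

Filter $RS$ by the subcomplexes $F^p$ of points in strata of codimension $\ge p$. By (R3), $\mathrm{gr}^pRS$ is the sum of the complexes $RS(U_\tau,\mathcal M_{q-p}(\mathcal L_\tau))[-p]$ with $\operatorname{codim}\tau=p$. By Lemma \ref{lem:strata}(a) its cohomology is concentrated in degree $p$ and equals $P^p_k=\mathrm{gr}^pP_k$. So the inclusion $P_k\subset RS$ is a quasi-isomorphism on graded pieces, and hence a quasi-isomorphism. It is $GW(k)$-linear.

For arbitrary $k$ we need naturality. The isomorphism just found comes from the spectral sequence of the filtration by supports on closed unions of strata, and $P_k$ is the only non-zero row of its first page. Pull-back for an extension $k\subset k'$ of finitely generated fields respects supports, so it acts on this spectral sequence. It sends $[b]\alpha\otimes t_\tau$ to the same symbol over $k'$, because the strata, their equations, the $t_\tau$ and the forms are all defined over $\mathbb Z$. So the isomorphism is natural in $k$, and passing to filtered unions gives the statement for arbitrary $k$.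
\end{proof}

For $n=4$ this $P$ is the complex of \S\ref{sec:P1}, with generators of weight $0,1,1$ in degree $0$ and three generators of weight $1$ in degree $1$. The next lemma says what remains in general if one ignores $\eta$ and $\rho$.

\begin{lemma}\label{lem:tate}
$H^{i,w}(P\otimes\mathbb Z)$ is $0$ for $w\ne i$, and free of rank $c_i=\operatorname{rk}H^{2i}(X_n(\mathbb C);\mathbb Z)$ for $w=i$.
\end{lemma}

\begin{proof}
Take $k=\mathbb C$, a perfect field, and $\mathcal M=K^M$; the twist plays no role here, as $\langle u\rangle=1$ in $K^M$. We use pull-backs, products, push-forwards and the projection formula for $H^*(-,\underline K^M_*)$ (\cite{Rost}, \cite[Ch.~IX--XII]{EKM}). Let $p:X_n\to\operatorname{Spec}\mathbb C$ and $[\Delta]=\sum_sa_s\times b_s$ as in (G6). Since $[\Delta]$ acts as the identity,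
\[\xi=\sum_sa_s\cdot p^*p_*(b_s\xi)\qquad\text{for }\xi\in H^i(X_n,\underline K^M_q).\]
Here $p_*(b_s\xi)\in H^{i-i_s}(\operatorname{Spec}\mathbb C,K^M_{q-i_s})$ vanishes unless $i_s=i$. Conversely $p_*(b_ta_s\,p^*\alpha)=\deg(b_ta_s)\alpha=\delta_{st}\alpha$ if $i_s=i_t=i$. So $H^i(X_n,\underline K^M_*)$ is free over $K^M_*(\mathbb C)$ on the $c_i$ classes $a_s$ with $i_s=i$, all of weight $i$. The module structure is termwise multiplication by constants on the Rost complex, and $P_{\mathbb C}$ is a subcomplex of modules. So the cohomology of $P\otimes_\Lambda K^M_*(\mathbb C)$ is this free module.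

Choosing cocycles that represent the $a_s$ gives a quasi-isomorphism to $P\otimes_\Lambda K^M_*(\mathbb C)$ from a complex of free modules with zero differential. Both are bounded complexes of projective graded modules, so it is a homotopy equivalence. Tensor it along $K^M_*(\mathbb C)\to K^M_0(\mathbb C)=\mathbb Z$; the composite $\Lambda\to K^M_*(\mathbb C)\to\mathbb Z$ kills $\eta$ and $\rho$.
\end{proof}

\section{The structure of complexes over $\Lambda$}\label{sec:structure}

Define objects of $\mathcal H$ as follows.
\begin{itemize}
\item $\mathbf T_i$: one generator, of degree $i$ and weight $i$.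
\item $\mathbf C_i(a)$, $a\ge0$: generators $e$ (degree and weight $i$) and $e'$ (degree and weight $i+1$), with $de=e'\,2^a\eta$.
\item $\mathbf O_i(m)$, $m>1$ odd: generators $f'$ (degree $i-1$) and $f$ (degree $i$), both of weight $i$, with $df'=fu_m$, where $u_m=m-\frac{m-1}2h=(1,m)\in\Lambda_0$.
\end{itemize}
The last kind is needed because the rank of $u_m$ is $1$: modulo $(\eta,\rho)$ the complex $\mathbf O_i(m)$ is contractible, so Lemma \ref{lem:tate} cannot exclude it. On signatures $u_m$ is multiplication by $m$, so it creates odd torsion on real points.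

Call a complex \emph{pure} if all generators of degree $i$ have weight $i$, for every $i$.

\begin{proposition}\label{prop:structure}
Let $P\in\mathcal H$ satisfy
\begin{quote}
\textup{(H1)}\quad $H^{i,w}(P\otimes\mathbb Z)$ is $0$ for $w\ne i$ and free of rank $c_i$ for $w=i$.
\end{quote}
Then $P\simeq P_0\oplus O$, where $O$ is a finite sum of complexes $\mathbf O_i(m)$, and $P_0$ is a finite sum of complexes $\mathbf T_i$ and $\mathbf C_i(a)$ with exactly $c_i$ generators in degree $i$.
\end{proposition}

The idea is that pure complexes are easy: their differentials are integer matrices times $\eta$. At the prime $2$, (H1) makes $P$ pure up to homotopy (Step 1). The obstruction to doing this integrally is odd torsion, which is carried by complexes $\mathbf O_i(m)$; we split it off (Step 2). What is left is integrally homotopy equivalent to a pure complex (Step 3), which we decompose (Step 4).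

\begin{proof}
\emph{Inverting $2$.} After inverting $2$ we have in $\Lambda_0$ the idempotents $h/2=(1,0)$ and $-\eta\rho/2=(0,1)$. They split $\Lambda[\frac12]=\Lambda^+\times\Lambda^-$. Since $\eta h=\rho h=0$, $\Lambda^+=\mathbb Z[\frac12]$ is concentrated in degree $0$ and equals $(\Lambda/(\eta,\rho))[\frac12]$. In $\Lambda^-$ we have $\eta\rho=-2$, so $\Lambda^-=\mathbb Z[\frac12][\eta^{\pm1}]$. Put $P^\pm=P\otimes_\Lambda\Lambda^\pm$. As $\eta$ is invertible in $\Lambda^-$, graded free $\Lambda^-$-modules are equivalent to free $\mathbb Z[\frac12]$-modules via the weight-$0$ part. We shall use that a bounded complex of finitely generated free modules over a principal ideal domain $R$ is a sum of complexes $R[-i]$ and two-term complexes $R\xrightarrow{a}R$ with $a\ne0$.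

\emph{Step 1: at the prime $2$, $P$ is pure.} A homogeneous element of $\Lambda_{(2)}$ outside the ideal $(2,\eta,\rho)$ is a unit: it has degree $0$ and is a pair $(r,s)$ with $r,s$ odd. Cancelling unit entries of the differential gives $P_{(2)}\simeq P'$ with all entries in $(2,\eta,\rho)$. Then $P'\otimes\mathbb F_2$ has zero differential, so the generators of $P'$ of degree $i$ and weight $w$ are counted by $H^{i,w}(P\otimes\mathbb F_2)$. By (H1) and universal coefficients this is $0$ for $w\ne i$ and has dimension $c_i$ for $w=i$. So $P'$ is pure, with $c_i$ generators in degree $i$.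

\emph{Step 2: splitting off odd torsion.} We have $m=u_m\cdot(m,1)$ with $(m,1)\in\Lambda_0$. So $f\mapsto f'(m,1)$ is a homotopy from $m\cdot\mathrm{id}$ to $0$ on $\mathbf O_i(m)$. Also $\mathbf O_i(m)\otimes\mathbb Z$ and $\mathbf O_i(m)^+$ are contractible, because $u_m$ has rank $1$. So for a finite sum $O$ of such complexes, $\mathrm{Hom}_{\mathcal H}(O,P)$ is killed by an odd integer. Hence it does not change when $2$ is inverted. As the modules are finitely generated and free, this localization may be computed over $\Lambda[\frac12]$, and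
\[\mathrm{Hom}_{\mathcal H}(O,P)=\mathrm{Hom}(O^+,P^+)\times\mathrm{Hom}(O^-,P^-)=\mathrm{Hom}(O^-,P^-),\]
where $\mathrm{Hom}$ means homotopy classes of chain maps. The same holds for $\mathrm{Hom}_{\mathcal H}(P,O)$ and $\mathrm{End}_{\mathcal H}(O)$.

The complex $P^-$ corresponds to a sum of complexes $\mathbb Z[\frac12][-i]$ and $\mathbb Z[\frac12]\xrightarrow m\mathbb Z[\frac12]$, where we may take each $m$ to be odd and positive. The complex $\mathbf O_i(m)^-$ corresponds to $\mathbb Z[\frac12]\xrightarrow m\mathbb Z[\frac12]$ in degrees $i-1,i$. So taking one $\mathbf O_i(m)$ for each two-term summand with $m>1$, we can choose $O$ such that $O^-$ is a direct summand of $P^-$ whose complement has torsion-free cohomology. The inclusion and the projection lift to $O\to P\to O$ with composite the identity in $\mathcal H$. So $P\simeq O\oplus P_0$ with $P_0=\mathrm{cone}(O\to P)$. As $O\otimes\mathbb Z$ is contractible, $P_0$ satisfies (H1) with the same $c_i$. In addition it satisfies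
\begin{quote}
(H2)\quad $H^*(P_0^-)$ is torsion-free.
\end{quote}

\emph{Step 3: \textup{(H1)} and \textup{(H2)} imply that the complex is homotopy equivalent to a pure one with $c_i$ generators in degree $i$.} Write $P$ for a complex with (H1) and (H2), and induct on the number of $i$ with $c_i\ne0$.

Suppose all $c_i=0$. Then $P_{(2)}\simeq0$ by Step 1, so $H^*(P^-)$ is torsion, hence $0$ by (H2). Also $H^*(P^+)=H^*(P\otimes\mathbb Z)[\frac12]=0$. So $P$ is acyclic. As a bounded complex of projectives it is contractible.

Otherwise let $i$ be maximal with $c:=c_i\ne0$. Let $A=H^{i,i}(P)$, a finitely generated $\Lambda_0$-module, and $J=(\eta\rho)\subset\Lambda_0$. Note that $Jh=0$.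

\emph{(3a) The natural map $A/JA\to H^{i,i}(P\otimes\mathbb Z)\cong\mathbb Z^c$ is an isomorphism.} At $2$, use $P'$ from Step 1, which has no generators in degrees $>i$. So $A_{(2)}$ is the quotient of $\Lambda_{0,(2)}^c$ by the image of the differential from $(P'^{\,i-1})_i=\Lambda_{1,(2)}^{c_{i-1}}$. The entries of the differential lie in $\mathbb Z_{(2)}\eta$, so the image lies in $(\eta\Lambda_1)^c_{(2)}=J_{(2)}^c$. Thus $(A/JA)_{(2)}=(\Lambda_0/J)_{(2)}^c=\mathbb Z_{(2)}^c$, which is $H^{i,i}(P'\otimes\mathbb Z)$. After inverting $2$, $A[\frac12]=H^{i,i}(P^+)\oplus H^{i,i}(P^-)$. Here $JA[\frac12]$ is the second summand, and the first is $H^{i,i}(P\otimes\mathbb Z)[\frac12]$.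

\emph{(3b) $A$ is generated by $c$ elements whose images form a basis of $A/JA$.} Let $B=A/hA$. It is a module over $\Lambda_0/h=\mathbb Z$, and $B[\frac12]=H^{i,i}(P^-)$. So $B$ has no odd torsion by (H2). Since $J+(h)=(2,h)$ and $h$ acts as $2$ on $A/JA$,
\[B/2B=A/(J+(h))A=(A/JA)/2=\mathbb F_2^c.\]
Hence $B$ is a sum of $c$ cyclic groups, infinite or of $2$-power order, with generators $b_1,\dots,b_c$ that reduce to a basis of $\mathbb F_2^c$. As $GL_c(\mathbb Z)\to GL_c(\mathbb F_2)$ is onto, there is a basis $z_1,\dots,z_c$ of $A/JA\cong\mathbb Z^c$ with the same reductions. The map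
\[A\to A/JA\times_{A/(J+(h))A}A/hA\]
is onto, so there are $x_\nu\in A$ that lift $(z_\nu,b_\nu)$. The quotient $A'=A/\sum x_\nu\Lambda_0$ satisfies $A'=JA'$ and $A'=hA'$. So $A'=JhA'=0$.

\emph{(3c) The induction step.} Let $f:\mathbf T_i^c\to P$ represent $(x_\nu)$, and let $P_1=\mathrm{cone}(f)$. The map $f\otimes\mathbb Z$ sends the standard basis to the basis $(z_\nu)$ of $H^{i,i}(P\otimes\mathbb Z)$. So $P_1$ satisfies (H1) with $c_i$ replaced by $0$. As the $x_\nu$ generate $A$, $f^-$ is onto on $H^i$. Hence $H^i(P_1^-)=0$, and (in each weight) $H^{i-1}(P_1^-)$ is an extension of a subgroup of $\mathbb Z[\frac12]^c$ by $H^{i-1}(P^-)$, so it is torsion-free. The other cohomology groups of $P^-$ are unchanged, and (H2) holds for $P_1$. By induction $P_1\simeq Q$ with $Q$ pure. Then $P\simeq\mathrm{cone}(g)[-1]$ for a chain map $g:Q\to\mathbf T_i^c[1]$. Its terms are $Q^j\oplus(\mathbf T_i^c)^j$, so it is pure with $c_j$ generators in each degree $j$.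

\emph{Step 4: pure complexes.} By Steps 2 and 3 we may take $P_0$ pure. In a pure complex the differential has entries in $\Lambda_{-1}=\mathbb Z\eta$. So it is $D\eta$ with integer matrices $D$, and $D^2=0$ because $\eta^2$ has infinite order. Decompose the complex of free abelian groups with differential $D$ into $\mathbb Z[-i]$'s and $(\mathbb Z\xrightarrow a\mathbb Z)$'s with $a\ne0$. By (H2), $\mathbb Z[\frac12]/a$ is torsion-free, hence $0$, so each $a$ is $\pm$ a power of $2$. Changing signs of generators gives complexes $\mathbf T_i$ and $\mathbf C_i(a)$.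
\end{proof}

\section{Proofs of the corrected formula and the classification}

\begin{proof}[Proof of Theorem \ref{thm:B}]
Let $P$ be the complex of Proposition \ref{prop:universal}. By Lemma \ref{lem:tate} and Proposition \ref{prop:structure},
\[P\simeq\bigoplus_i\mathbf T_i^{\alpha_i'}\oplus\bigoplus_{i,a}\mathbf C_i(a)^{\gamma'_{i+1,a}}\oplus\bigoplus_\nu\mathbf O_{i_\nu}(m_\nu),\qquad c_i=\alpha'_i+\sum_a\gamma'_{i+1,a}+\sum_a\gamma'_{i,a}.\]
The last equation counts generators of degree $i$ in the first two sums.

\emph{Identifying the multiplicities.} Take $k=\mathbb R$, $\mathcal M=I^*$, and a weight $j\ge d+2$ larger than the weights of all generators that occur. By (J) and Proposition \ref{prop:universal} the cohomology is $H^*(M_n;\mathbb Z(\mathcal L))$. Since $I^s(\mathbb R)=2^s\mathbb Z\subset W(\mathbb R)=\mathbb Z$ for $s\ge0$: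
\begin{itemize}
\item $\mathbf T_i$ contributes $\mathbb Z$ in degree $i$;
\item $\mathbf C_i(a)$ becomes $2^a$ times the inclusion $2^{j-i}\mathbb Z\subset2^{j-i-1}\mathbb Z$ and contributes $\mathbb Z/2^{a+1}$ in degree $i+1$;
\item $\mathbf O_i(m)$ contributes $\mathbb Z/m$ in degree $i$, since $h=0$ in $I^*$ and so $u_m$ acts as $m$.
\end{itemize}
Comparing with \eqref{eq:decomp} we get $\alpha_i'=\alpha_i$, $\gamma'_{i,a}=\gamma_{i,a}$ and $T_i\cong\bigoplus_{i_\nu=i}\mathbb Z/m_\nu$. In particular $\alpha_i+\gamma_{i+1}+\gamma_i=c_i$.

\emph{The rank over $k$.} For $\mathcal M=K^M$ we have $\eta=0$, and $u_m$ acts as $1$ because $h=2$. So $\mathbf C_i(a)$ has zero differential and $\mathbf O_i(m)$ is contractible. In weight $q=i$ this gives $\mathrm{CH}^i(X_{n,k})\cong\mathbb Z^{c_i}$ for every $k$.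

\emph{The case $\mathcal M=K^{MW}$.} In weight $q$, $\mathbf T_i$ contributes $K_{q-i}$ in degree $i$, and $\mathbf C_i(a)$ contributes $\ker(2^a\eta:K_{q-i}\to K_{q-i-1})$ in degree $i$ and $K_{q-i-1}/2^a\eta K_{q-i}$ in degree $i+1$. So in degree $i$ we get the first three kinds of summands of the theorem. For $\mathbf O_i(m)$ let $s=q-i$ and use the exact sequence
\[0\to hK_s\to K_s\to I^s(k)\to0.\]
On $hK_s$, $u_m$ acts as the identity, since $h^2=2h$ gives $u_mh=mh-(m-1)h=h$. On $I^s(k)$ it acts as $m$, which is injective by (K4). The cokernel there is $I^s/m\cong W/m$, because $W/I^s$ is killed by a power of $2$. By the snake lemma $u_m$ is injective on $K_s$ with cokernel $W/m$. So $\mathbf O_i(m)$ contributes $W/m$ in degree $i$, and together these summands give $W\otimes T_i$.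
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:C}]
(1) \emph{Sufficiency.} Under $(\ast)$, $\gamma_{i,a}=0$ for $a\ge1$. Also $W\otimes T_i=0$: either $T_i=0$, or $k$ is not formally real and $W$ is killed by a power of $2$ by (K4). So Theorem \ref{thm:B} is the conjectured formula with $\beta_{n,i}=\gamma_{i+1}=\gamma_{n,i+1}$, and the three conditions on $\alpha,\beta,\gamma$ hold. Conversely these conditions force $\beta_{n,i}=c_i-\alpha_i-\gamma_i=\gamma_{n,i+1}$.

\emph{Necessity.} Take $q<0$ and $i\ge0$, so $q-i<0$. Then $K_{q-i}=W$, $\eta:K_{q-i}\to K_{q-i-1}$ is an isomorphism, and $\eta:K_{q-i+1}\to K_{q-i}$ is onto (for $q-i+1=0$ it is $GW\to W$). So the conjecture says $H^i\cong W^{\alpha_i}$. Theorem \ref{thm:B} says $H^i\cong W^{\alpha_i}\oplus Y_i$ with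
\[Y_i=\bigoplus_{a\ge1}({}_{2^a}W)^{\gamma_{i+1,a}}\oplus\bigoplus_{a\ge1}(W/2^a)^{\gamma_{i,a}}\oplus(W\otimes T_i),\]
where ${}_{2^a}W$ is the kernel of $2^a$. These are modules over $W=GW/h$. If the isomorphism is $GW(k)$-linear, tensor over $W$ with $W/I=\mathbb F_2$: as $2\in I$, this gives $\alpha_i\ge\alpha_i+\sum_{a\ge1}\gamma_{i,a}$. So $\gamma_{i,a}=0$ for all $i$ and all $a\ge1$, and $Y_i=W\otimes T_i$. If $k$ is formally real, tensor along a signature $W\to\mathbb Z$ to get $\mathbb Z^{\alpha_i}\cong\mathbb Z^{\alpha_i}\oplus T_i$, so $T_i=0$. This is $(\ast)$.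

(2) Sufficiency follows from (1). For necessity, if $W$ is finitely generated, an isomorphism of groups $W^{\alpha_i}\cong W^{\alpha_i}\oplus Y_i$ forces $Y_i=0$. But $W/2^a$ surjects onto $W/I=\mathbb F_2$ for $a\ge1$, and $W\otimes T_i$ surjects onto $T_i$ if $k$ is formally real. So $(\ast)$ holds.

(3) For $n\ge13$ take $\mathcal L$ as in Theorem \ref{thm:A} with $m=2$; then $(\ast)$ fails for every $k$, and (1) and (2) apply. For $n\ge17$ take $m=3$. If $k$ is formally real and $q<0$, $H^2$ contains $W\otimes T_2$, a group of odd torsion that surjects onto $T_2\ne0$, whereas $W^{\alpha_2}$ has no odd torsion by (K4).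

(4) $M_n$ is a closed connected $d$-manifold. For any sign local system, $H^0$ is torsion-free, and the torsion of $H^1$ is $\operatorname{Ext}(H_0,\mathbb Z)\in\{0,\mathbb Z/2\}$. By Poincar\'e duality $H^d$ is an $H_0$ with coefficients in a sign local system, so it is $\mathbb Z$ or $\mathbb Z/2$. For $d\le2$, that is $n\le5$, these are all the groups, and $(\ast)$ holds for every $k$.

The local system $\mathbb Z(\mathcal L)$ depends only on $\mathcal L$ mod $2$. For $\mathcal L\equiv\mathcal O$, condition $(\ast)$ is (G5). For $\mathcal L\equiv\omega_{X_n}$, $\mathbb Z(\mathcal L)$ is the orientation sheaf, so $H^i(M_n;\mathbb Z(\mathcal L))\cong H_{d-i}(M_n;\mathbb Z)$, whose torsion is isomorphic to that of $H^{d-i+1}(M_n;\mathbb Z)$. Again (G5) gives $(\ast)$.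
\end{proof}

\begin{remark}
The new summands in Theorem \ref{thm:B} cannot be bounded as $n$ grows. For $a\ge1$ and $n\ge2^{a+2}+5$, Theorem \ref{thm:A} and its proof with $m=2^a$ give an element of order $2^{a+1}$ in $H^2(M_n;\mathbb Z(\mathcal L))$. So for that $\mathcal L$ a summand $K_{q-2}/2^{a'}\eta K_{q-1}$ with $a'\ge a$ occurs in $H^2$. For odd $m\ge3$, $n\ge4m+5$ and $\mathcal L$ as in Theorem \ref{thm:A}, $T_2$ contains an element of order $m$.
\end{remark}

\begin{thebibliography}{99}

\bibitem{EKM} Elman, Karpenko, Merkurjev, \emph{The algebraic and geometric theory of quadratic forms}, Ch.~IX--XII.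

\bibitem{EHKR} Etingof, Henriques, Kamnitzer, Rains, Ann. Math. 171 (2010).

\bibitem{Fasel} Fasel, \emph{Lectures on Chow--Witt groups}, Contemp. Math. 745 (2020).

\bibitem{Hennig} Jan Hennig, \emph{A cellular (co)homology computation for $\overline{M_{0,n}}$}, arXiv:2606.21272 (2026).

\bibitem{HogadiKulkarni} Hogadi, Kulkarni, J. reine angew. Math. 759 (2020).

\bibitem{HWXZ} Hornbostel, Wendt, Xie, Zibrowius, \emph{The real cycle class map}, Ann. K-Theory 6 (2021).

\bibitem{Jacobson} Jacobson, Ann. K-Theory 2 (2017).

\bibitem{Keel} Keel, Trans. AMS 330 (1992).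

\bibitem{KeelMcKernan} Keel, McKernan, \emph{Contractible extremal rays on $\overline M_{0,n}$}, Handbook of Moduli II, 2013.

\bibitem{Knudsen} Knudsen, Math. Scand. 52 (1983).

\bibitem{Lam} Lam, \emph{Introduction to quadratic forms over fields}.

\bibitem{MorelA1} Morel, \emph{$\mathbb A^1$-algebraic topology over a field}, LNM 2052.

\bibitem{MorelCMH} Morel, Comment. Math. Helv. 79 (2004).

\bibitem{Rains} Rains, J. Topology 3 (2010).

\bibitem{Rost} Rost, Doc. Math. 1 (1996).

\end{thebibliography}

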